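
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Perfect algebraic groups whose unipotent radical is not unirational}


\begin{abstract}
Let $K$ be a field of characteristic $p>0$ with $[K:K^p]\ge p^2$. We construct a perfect smooth connected linear algebraic $K$-group whose $K$-unipotent radical is central and not unirational. This answers in the negative a question of Lourdeaux and Zidani. Since the radical is known to be unirational when $[K:K^p]\le p$, it is unirational for all perfect $K$-groups exactly when $[K:K^p]\le p$. The group is a quotient of $\mathrm R_{K'/K}(\mathrm{SL}_{p^2})$ by a central subgroup, for a purely inseparable extension $K'/K$. Non-unirationality is detected by logarithmic derivatives: they satisfy a system of equations, and every solution of this system in rational functions of one variable has certain unknowns constant.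
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $K$ be a field of characteristic $p>0$. For a smooth connected linear algebraic $K$-group $G$, let $\mathrm R_{u,K}(G)$ be its \emph{$K$-unipotent radical}, the largest smooth connected unipotent normal $K$-subgroup. Call $G$ \emph{perfect} if $G$ equals its derived subgroup $\mathcal D(G)$. A $K$-group is \emph{unirational} if it admits a dominant rational $K$-map from some affine space $\mathbb A^n_K$. A perfect $G$ sits in an exact sequence
\[
1\to \mathrm R_{u,K}(G)\to G\to G/\mathrm R_{u,K}(G)\to 1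
\]
whose quotient is pseudo-reductive and perfect, that is, pseudo-semisimple. Lourdeaux and Zidani write about this sequence \cite{LZ}: ``In general, we don't know whether $\mathrm R_{u,K}(G)$ is unirational.'' Is it always?

If $K$ is perfect, then every smooth connected unipotent $K$-group is isomorphic, as a variety, to an affine space, so the question concerns imperfect fields. Over an imperfect field a smooth connected unipotent group need not be unirational; Remark~\ref{rem:curve} gives a curve when $p$ is odd. So some hypothesis on $G$ is needed, because $G$ could itself be unipotent, and perfectness excludes this for $G\ne1$. It is known that $\mathrm R_{u,K}(G)$ is unirational for every perfect $G$ when $[K:K^p]\le p$ (see \cite{LZ}). We show that this fails as soon as $[K:K^p]\ge p^2$.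

Elements $s,t\in K$ are \emph{$p$-independent} if $[K^p(s,t):K^p]=p^2$, that is, if the monomials $s^it^j$ with $0\le i,j<p$ are linearly independent over $K^p$. We write $\mathrm R_{K'/K}$ for Weil restriction.

\begin{theorem}\label{thm:main}
Let $K$ be a field of characteristic $p$ with $[K:K^p]\ge p^2$, possibly infinite, and let $s,t\in K$ be $p$-independent. Put $q=p^2$ and $K'=K(s^{1/p^4},t^{1/p})$. There is a closed subgroup scheme $Z'\subset Z:=\mathrm R_{K'/K}(\mu_q)$ such that
\[
G:=\mathrm R_{K'/K}(\mathrm{SL}_q)/Z'
\]
is a perfect smooth connected affine $K$-group, and $\mathrm R_{u,K}(G)$ is central in $G$ (hence commutative) and not unirational over $K$.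
\end{theorem}

\begin{theorem}\label{thm:complement}
\begin{enumerate}
\item[(a)] For a field $K$ of characteristic $p$, the radical $\mathrm R_{u,K}(G)$ is unirational for every perfect smooth connected linear algebraic $K$-group $G$ if and only if $[K:K^p]\le p$.
\item[(b)] Let $K,s,t$ be as in Theorem~\ref{thm:main}, and let $G$ be the group constructed in its proof. Then $\mathrm R_{u,K}(G)_{K_1}$ is not unirational over $K_1$ for any extension field $K_1/K$ in which $s,t$ remain $p$-independent, in particular for any separable extension $K_1/K$ (for example a separable closure of $K$).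
\end{enumerate}
\end{theorem}

The ``if'' part of (a) is the known result recalled above; we do not reprove it. All primes are covered, including $p=2$.

\begin{remark}
The group $G$ of Theorem~\ref{thm:main} is itself unirational. Indeed the big cell of $\mathrm{SL}_q$ is isomorphic to an open subscheme of an affine space over $K'$, and $\mathrm R_{K'/K}$ carries it to a nonempty open subscheme of $\mathrm R_{K'/K}(\mathrm{SL}_q)$ that is isomorphic to an open subscheme of an affine space over $K$. So $\mathrm R_{K'/K}(\mathrm{SL}_q)$ is rational, and $G$ is its quotient. The radical is a subgroup of $G$ and not a quotient, so it does not inherit unirationality.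
\end{remark}

\subsection{Strategy}
With $\sigma=s^{1/p^2}$, $\theta=s^{1/p^4}$, $\tau=t^{1/p}$ consider the fields
\begin{equation}\label{eq:fields}
\begin{array}{ccccl}
K\ \subset & E=K(\sigma) & \subset & L=E(\theta)&\\
& \cap & & \cap &\\
& k=E(\tau) & \subset & K'=L(\tau) & = L\otimes_E k .
\end{array}
\end{equation}
Section~\ref{sec:radical} shows that every smooth connected closed $E$-subgroup $C\subset\mathrm R_{L/E}(\mathbb G_m)$ containing $\mathbb G_m$ produces a perfect group $G$ with
\[
\mathrm R_{u,K}(G)\cong \mathrm R_{k/K}(C_k)/\mathrm R_{E/K}(C).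
\]
It remains to find $C$ for which this quotient is not unirational. In Section~\ref{sec:C} we take units $y$ whose logarithmic derivative in the direction of $\theta$ lies in a small linear space. The logarithmic derivative of $y$ in the \emph{other} direction, that of $\tau$, then gives functions on a quotient of the radical, and Section~\ref{sec:functions} finds the equations that they satisfy. These equations concern only a field $E$ and two $p$-independent elements $\sigma,t$. We begin with them, because this is where non-unirationality is decided.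

\section{Equations that force a constant}\label{sec:arith}

In this section $E$ is any field of characteristic $p$ with $p$-independent elements $\sigma,t$. We consider the system
\begin{equation}\label{eq:system}
b=\sum_{j=1}^{p-1}x_j^p\,t^j,\qquad
g=g^p+\sigma b^p+\sum_{0\le i<p,\;1\le j<p} f_{ij}^{\,p}\,\sigma^it^j .
\end{equation}

\begin{proposition}\label{prop:curves}
If $g,b,x_j,f_{ij}\in E(z)$ satisfy \eqref{eq:system}, then $x_1,\dots,x_{p-1}\in E$.
\end{proposition}

\subsection{Reading the system in coordinates}
Put $F=E^p$ and $w=z^p$, so that $E(z)^p=F(w)$. Extend the family $\{\sigma^it^j\}_{0\le i,j<p}$, which is $F$-linearly independent by $p$-independence, to an $F$-basis $\{e_\iota\}$ of $E$. It is an $F[w]$-basis of $E[w]$. It is also an $F(w)$-basis of $E(w)$: for $0\ne u\in E[w]$ we have $1/u=u^{p-1}/u^p$ with $u^p\in F[w]$, so all denominators may be taken in $F[w]$. For a basis element $e$ let $\mathrm{pr}_e:E(w)\to F(w)$ be the corresponding coordinate. It is $F(w)$-linear and maps $E[w]$ to $F[w]$.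

All $p$-th powers in \eqref{eq:system} lie in $F(w)$. Hence $b,g\in E(w)$, and \eqref{eq:system} gives
\begin{equation}\label{eq:coords}
\mathrm{pr}_1(g)=g^p,\qquad \mathrm{pr}_\sigma(g)=b^p,\qquad \mathrm{pr}_{t^j}(b)=x_j^p\quad(1\le j\le p-1),
\end{equation}
all other coordinates of $b$ being $0$. So a coordinate of $g$ is the $p$-th power of $g$ itself. Taking a coordinate can hardly worsen a pole, while taking a $p$-th power multiplies its order by $p$. This is the source of all constraints.

\subsection{The case $p=2$ by hand}
This subsection only illustrates the mechanism; the proof of Proposition~\ref{prop:curves} does not use it. Write $x=x_1$, so that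
\[
b=t\,x^2,\qquad g=g^2+\sigma b^2+t f_{01}^2+\sigma t f_{11}^2 .
\]
Suppose that the finite poles of $g$ are at points $w=\alpha$ with $\alpha\in E$. Let $r\ge1$ be the order of such a pole. The poles $\beta\ne\alpha$ are cleared by powers of $w^2-\beta^2=(w-\beta)^2\in F[w]$, which do not vanish at $\alpha$. So if an element of $F[w]$ clears the pole of $g$ at $\alpha$, then it also clears the poles at $\alpha$ of the coordinates of $g$.

If $\alpha\in F=E^2$, then $(w-\alpha)^r\in F[w]$ clears the pole of $g$, so $g^2=\mathrm{pr}_1(g)$ has a pole of order at most $r$ at $\alpha$. But the order is $2r$, a contradiction. If $\alpha\notin F$, the available element of $F[w]$ is $w^2-\alpha^2=(w-\alpha)^2$, and its power with exponent $\lceil r/2\rceil$ clears the pole. We get $2r\le2\lceil r/2\rceil$, so $r=1$. Thus $g$ may have simple poles at points $\alpha\notin F$. Then $b^2=\mathrm{pr}_\sigma(g)$ has a pole of order at most $2$ there, and no finite poles elsewhere, so $b$ has at most simple poles at these points $\alpha$. But $b/t=x^2$ lies in $F(w)$, and elements of $F(w)$ have \emph{even}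 order at $\alpha$, because $w^2-\alpha^2$ is irreducible in $F[w]$. So $b$ has no finite pole. At infinity, $2\deg g=\deg\mathrm{pr}_1(g)\le\deg g$ gives $\deg g\le0$, and $2\deg b=\deg \mathrm{pr}_\sigma(g)\le\deg g\le0$. Hence $b\in E$, $x^2=\mathrm{pr}_t(b)\in F$, and $x\in E$.

The first equation is indispensable. The conic $g=g^2+\sigma b^2$ has the parametrization $g=1/(1+\sigma z^2)$, $b=z/(1+\sigma z^2)$, and here $g$ has exactly the permitted kind of pole, a simple one at $w=1/\sigma\notin F$.

For $p>2$ the function $b$ is a sum of $p-1$ terms and the parity argument must be replaced. What matters is that $t^0$ does not occur in $b$: for example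
\[
\frac1{w-t}=\frac{1}{w^p-t^p}\sum_{j=0}^{p-1}w^{p-1-j}\,t^j
\]
has a simple pole, but its $t^0$-coordinate is nonzero. The absence of $t^0$ means that $b/t$ has degree at most $p-2$ in $t$, so it is killed by $(d/dt)^{p-1}$. A simple pole whose position depends on $t$ does not survive this.

\subsection{Proof of Proposition~\ref{prop:curves}}

The plan is to show that the poles of $g$ are simple and have positions that are not defined over $F$ (Step~1), that $g$ and $b$ are regular at infinity (Step~2), and that the first equation of \eqref{eq:system} then leaves no finite pole for $b$ (Step~3).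

\emph{Step 1: finite poles of $g$ and $b$.} Write $g=n/m$ in lowest terms in $E[w]$, with $m$ monic. Let $d\in F[w]$ be nonzero and divisible by $m$ in $E[w]$. Then $dg\in E[w]$, and by \eqref{eq:coords} its coordinates at $1$ and $\sigma$ give
\[
d\,g^p\in F[w],\qquad d\,b^p\in F[w].
\]
As $n^p$ and $m^p$ are coprime, the first relation shows $m^p\mid d$. Hence
\begin{equation}\label{eq:min}
\text{every nonzero } d\in F[w]\cap mE[w] \text{ has degree at least } p\deg m .
\end{equation}
Two consequences follow.
\begin{enumerate}
\item[(i)] \emph{No nonconstant monic divisor $\varpi$ of $m$ lies in $F[w]$.} Otherwise $\varpi\,(m/\varpi)^p\in F[w]$ is divisible by $m$ and has degree $p\deg m-(p-1)\deg\varpi$, against \eqref{eq:min}.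
\item[(ii)] \emph{$m$ is squarefree in $E[w]$.} If $m=\varpi^2m_1$ with $\varpi$ nonconstant, then $(\varpi m_1)^p\in F[w]$ is divisible by $m$, as $p\ge2$, and has degree $p\deg m-p\deg\varpi$, against \eqref{eq:min}.
\end{enumerate}
Finally $d=m^p$ is allowed, so $(mb)^p\in F[w]$. As $E[w]$ is integrally closed,
\begin{equation}\label{eq:mb}
mb\in E[w].
\end{equation}

\emph{Step 2: infinity.} Let $\deg$ denote the degree in $w$ on $E(w)$, with $\deg0=-\infty$. For $f\in E(w)$ we have $\deg f=\max_\iota\deg\mathrm{pr}_{e_\iota}(f)$: after multiplication by an element of $F[w]$ we may take $f\in E[w]$, and then leading terms of the summands cannot cancel because the $e_\iota$ are $F$-linearly independent. So $p\deg g=\deg \mathrm{pr}_1(g)\le\deg g$ gives $\deg g\le0$, and $p\deg b=\deg\mathrm{pr}_\sigma(g)\le\deg g$ gives $\deg b\le0$.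

\emph{Step 3: $b$ has no finite pole.} Let $N=F(t)=\bigoplus_{j=0}^{p-1}Ft^j$, a subfield of $E$ with $b\in N(w)$. Let $\partial$ be the $F$-derivation $d/dt$ of $N\cong F[Y]/(Y^p-t^p)$, extended to $N(w)$ by $\partial w=0$. Its kernel on $N$ is $F$, so its kernel on $N[w]$ is $F[w]$. Since $b/t=\sum_{j=1}^{p-1}x_j^pt^{j-1}$ with $x_j^p\in F(w)$,
\begin{equation}\label{eq:kill}
\partial^{p-1}(b/t)=0 .
\end{equation}
Write $b=f/h$ in lowest terms in $N[w]$, $h$ monic. By B\'ezout $f$ and $h$ stay coprime in $E[w]$, so $h\mid m$ in $E[w]$ by \eqref{eq:mb}. Suppose $h\ne1$ and let $\varpi$ be a monic irreducible factor of $h$ in $N[w]$. Then $\varpi^2\nmid h$ by (ii) and $\varpi\notin F[w]$ by (i). Hence $\partial\varpi\ne0$, and $\varpi\nmid\partial\varpi$ because $\varpi$ is monic and so $\deg\partial\varpi<\deg\varpi$. Let $O=N[w]_{(\varpi)}$; it is stable under $\partial$, and $\partial\varpi\in O^\times$. We have $b/t=u/\varpi$ with $u\in O^\times$. By induction on $i$,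
\[
\partial^i\!\left(\frac u\varpi\right)\in(-1)^i\,i!\;\frac{u\,(\partial\varpi)^i}{\varpi^{i+1}}+\varpi^{-i}O ,
\]
because $\partial(v\varpi^{-i-1})=(\partial v)\varpi^{-i-1}-(i+1)v(\partial\varpi)\varpi^{-i-2}$ for $v\in O$, and $\partial(\varpi^{-i}O)\subset\varpi^{-i-1}O$. For $i=p-1$ the factor $(-1)^i\,i!$ is nonzero in $\mathbb F_p$, so $\partial^{p-1}(b/t)$ has a pole of order exactly $p$ at $\varpi$. This contradicts \eqref{eq:kill}. So $h=1$.

\emph{Step 4: conclusion.} Now $b\in N[w]$ and $\deg b\le0$, so $b\in N\subset E=\bigoplus Fe_\iota$. Its coordinates $x_j^p$ lie in $F=E^p$, hence $x_j\in E$. \qed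

\begin{remark}\label{rem:curve}
For $p\ge3$ the single equation $g=g^p+\sigma b^p$, with $\sigma\notin E^p$, already has only constant solutions in $E(z)$. Statements (i), (ii) and $\deg g\le0$ use only $\mathrm{pr}_1(g)=g^p$. As $g=g^p+\sigma b^p$ is linear in $\sigma$ over $F(w)$, we have $g\in F(\sigma)(w)$ and $\partial_\sigma^2g=0$ for $\partial_\sigma=d/d\sigma$. If $g$ had a finite pole, then as in Step~3, with $F(\sigma)$ and $\partial_\sigma$ in place of $N$ and $\partial$, it would have the form $u/\varpi$ with $\varpi\in F(\sigma)[w]$ irreducible, $u$ a unit at $\varpi$, and $\varpi\nmid\partial_\sigma\varpi$. Then $\partial_\sigma^2g$ would have the leading term $2u(\partial_\sigma\varpi)^2/\varpi^3\ne0$, a contradiction. So $g\in E$, and then $b^p=\mathrm{pr}_\sigma(g)\in F$, $b\in E$. The smooth curve $g=g^p+\sigma b^p$ is a group under addition, and $v\mapsto(v^p,(v-v^p)/\sigma^{1/p})$ identifies it with $\mathbb G_a$ over $E(\sigma^{1/p})$, with inverse $(g,b)\mapsto g+\sigma^{1/p}b$. Thus it is a smooth connected unipotent group. It is not unirational: since $E$ is infinite,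 a nonconstant rational map from $\mathbb A^n_E$ would be nonconstant on some line over $E$. For $p=2$ it is the conic above; the extra equation $b=\sum x_j^pt^j$ in \eqref{eq:system} is what makes the argument work in every characteristic.
\end{remark}

\section{Preliminaries}\label{sec:prelim}

\subsection{Standard facts on groups}
``Group'' means affine group scheme of finite type over a field. If $N$ is a normal closed subgroup of $H$, the quotient $H/N$ is affine, $H\to H/N$ is faithfully flat (so surjective on points over an algebraically closed field, and injective on rings of functions), and $H/N$ is smooth if $H$ is. If $N$ is smooth, then $H\to H/N$ is smooth. Images of homomorphisms are closed. Let $\overline K$ be an algebraic closure of the ground field $K$ and $K_s\subset\overline K$ the separable closure; all purely inseparable extensions of $K$ are taken inside $\overline K$. The $K_s$-points are dense in every smooth $K$-group.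

For a finite field extension $k/K$ and an affine $k$-scheme $X$ of finite type, the Weil restriction $\mathrm R_{k/K}(X)$ is the affine $K$-scheme with $\mathrm R_{k/K}(X)(B)=X(k\otimes_KB)$ for $K$-algebras $B$. It preserves kernels, open immersions and closed immersions, is transitive in towers, and is right adjoint to base change. The adjunction map $\mathrm R_{k/K}(X)_k\to X$ is $X(k\otimes_KB)\to X(B)$, induced by multiplication $k\otimes_KB\to B$ for $k$-algebras $B$.

\begin{lemma}\label{lem:weil}
Let $k/K$ be finite purely inseparable and $C$ a smooth connected affine $k$-group. Then $\mathrm R_{k/K}(C)$ is smooth and connected, and $\mathrm R_{k/K}(C)_k\to C$ is surjective.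
\end{lemma}

\begin{proof}
Smoothness follows from the infinitesimal criterion: if $I\subset B$ is an ideal of square zero, then so is $k\otimes_KI\subset k\otimes_KB$, and $C$ is smooth. For the rest, $A=k\otimes_K\overline K$ is local Artinian with residue field $\overline K$; let $\mathfrak m$ be its maximal ideal. For $\overline K$-algebras $B$ and $i\ge1$, smoothness makes $C(A/\mathfrak m^{i+1}\otimes_{\overline K}B)\to C(A/\mathfrak m^i\otimes_{\overline K}B)$ surjective, and its kernel is given by the vector group $\mathrm{Lie}(C)\otimes_k\mathfrak m^i/\mathfrak m^{i+1}$. So $\mathrm R_{k/K}(C)_{\overline K}\to C_{\overline K}$ is surjective with kernel an iterated extension of vector groups, and connectedness follows from that of $C$.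
\end{proof}

\subsection{The fields}
From now on $K,s,t,q=p^2$ are as in Theorem~\ref{thm:main}, and $\sigma,\theta,\tau,E,k,L,K'$ as in \eqref{eq:fields}. Put also $\eta=\theta^p$. Thus
\[
\sigma^q=s,\qquad \theta^q=\sigma,\qquad \eta^p=\sigma,\qquad \tau^p=t .
\]

\begin{lemma}\label{lem:fields}
If $s,t$ are $p$-independent in a field $K_1$ of characteristic $p$, then $s^{1/p^n},t$ are $p$-independent in $K_1(s^{1/p^n})$ for all $n\ge0$, and $[K_1(s^{1/p^n}):K_1]=p^n$.
\end{lemma}

\begin{proof}
It suffices to treat $n=1$ and iterate. Since $s\notin K_1^p$, the field $N=K_1(s^{1/p})$ has degree $p$ over $K_1$. We have $N^p=K_1^p(s)\not\ni t$, so $[N^p(t):N^p]=p$. Moreover $N^p(t)=K_1^p(s,t)\subset K_1\not\ni s^{1/p}$, while the $p$-th power $s$ of $s^{1/p}$ lies in $N^p$. So $[N^p(t,s^{1/p}):N^p(t)]=p$.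
\end{proof}

With $n=2$ and $n=4$ this shows that $\sigma,t$ are $p$-independent in $E$ and $\theta,t$ are $p$-independent in $L=K(\theta)$, and that $[E:K]=[L:E]=q$. Consequently
\begin{itemize}
\item $\{\sigma^m\}_{0\le m<q}$ is a $K$-basis of $E$, and $\{\theta^m\}_{0\le m<q}$ is an $E$-basis of $L$;
\item $t\notin L^p$, so $L\otimes_Ek=L[Y]/(Y^p-t)$ is the field $K'$, with $E$-basis $\theta^m\tau^j$ ($0\le m<q$, $0\le j<p$);
\item $E^q=K^q(s)\subset K$, $\;k^q=K^q(s,t^p)\subset K$, and $K'^{p^4}\subset K$.
\end{itemize}

\subsection{Logarithmic derivatives}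
On $K'=L\otimes_Ek$ let $D$ and $\delta$ be the $E$-derivations with
\[
D(\theta^m\tau^j)=m\,\theta^m\tau^j,\qquad \delta(\theta^m\tau^j)=j\,\theta^m\tau^j .
\]
They come from $X\frac d{dX}$ on $E[X]/(X^{q}-\sigma)$ and $Y\frac d{dY}$ on $E[Y]/(Y^p-t)$. Here $D$ is $k$-linear, $\delta$ is $L$-linear, they commute, and $D^p=D$, $\delta^p=\delta$ because $m^p=m$ in $\mathbb F_p$. Extend them $B$-linearly to $K'\otimes_EB$ for $E$-algebras $B$. The maps $y\mapsto D(y)/y$ and $y\mapsto\delta(y)/y$ are homomorphisms from units to the additive group. Their values satisfy a nonlinear equation.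

\begin{lemma}\label{lem:log}
Let $\mathcal D$ be a derivation of a commutative $\mathbb F_p$-algebra $R$, let $y\in R^\times$ and $J=\mathcal D(y)/y$. Then $\mathcal D^p(y)/y=\mathcal D^{p-1}(J)+J^p$.
\end{lemma}

\begin{proof}
By induction on $n\ge1$,
\[
\mathcal D^n(y)/y=\sum_P\ \prod_{\beta\in P}\mathcal D^{|\beta|-1}(J),
\]
summed over the set partitions $P$ of $\{1,\dots,n\}$: applying $\mathcal D$ to $y\cdot\prod_{\beta}\mathcal D^{|\beta|-1}(J)$ either differentiates $y$, which creates a new block $\{n+1\}$, or differentiates one factor, which puts $n+1$ into that block. For $n=p$ let $\mathbb Z/p$ permute $\{1,\dots,p\}$ cyclically. The summand is constant on orbits of partitions, so modulo $p$ only fixed partitions contribute. In a fixed partition the group permutes the blocks transitively, so their number is $1$ or $p$. These two partitions give $\mathcal D^{p-1}(J)$ and $J^p$.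
\end{proof}

Hence for units $y\in K'\otimes_EB$, with $J=D(y)/y$ and $H=\delta(y)/y$, we get $J^p=J-D^{p-1}J$ and $H^p=H-\delta^{p-1}H$. Since $m^{p-1}=1$ in $\mathbb F_p$ if $p\nmid m$, and $m^{p-1}=0$ if $p\mid m$, this says
\begin{equation}\label{eq:log}
\begin{aligned}
J^p&=\text{the part of } J \text{ supported on the } \theta^m\tau^j \text{ with } p\mid m,\\
H^p&=\text{the part of } H \text{ supported on the } \theta^m\tau^j \text{ with } j=0 .
\end{aligned}
\end{equation}

\section{Quotients that occur as unipotent radicals}\label{sec:radical}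

Let $C\subset\mathrm R_{L/E}(\mathbb G_m)$ be a smooth connected closed $E$-subgroup containing $\mathbb G_m$. Put
\[
T=\mathrm R_{K'/K}(\mathbb G_m),\qquad Z=\mathrm R_{K'/K}(\mu_q)=\{y\in T: y^q=1\},
\]
\[
C'=\mathrm R_{E/K}(C),\qquad S=\mathrm R_{k/K}(C_k),
\]
so $C'(B)=C(E\otimes_KB)$ and $S(B)=C(k\otimes_KB)$. Since $C\subset\mathrm R_{L/E}(\mathbb G_m)$ and $L\otimes_Ek=K'$, both are closed subgroups of $T$, and $\mathbb G_m\subset C'\subset S$. They are smooth and connected by Lemma~\ref{lem:weil}. Finally let
\begin{equation}\label{eq:G}
Z'=Z\cap C',\qquad \widetilde G=\mathrm R_{K'/K}(\mathrm{SL}_q),\qquad G=\widetilde G/Z'.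
\end{equation}
This makes sense because $Z$, acting by scalar matrices, is central in $\widetilde G$.

\begin{proposition}\label{prop:radical}
The group $G$ is affine, smooth, connected and perfect. Its radical $\mathrm R_{u,K}(G)$ is contained in the central subgroup $Z/Z'$, and under $Z/Z'\cong ZC'/C'\subset T/C'$ it becomes
\[
\mathrm R_{u,K}(G)=S/C' .
\]
\end{proposition}

The reason is the following. A point of $T$ with values in $B$ is a unit $y=\sum_{0\le m<q}y_m\theta^m$ with coordinates $y_m\in k\otimes_KB$. As $k^q\subset K$, the powers $y_m^q$ lie in $B$ (identified with $1\otimes B$), and as $\theta^q=\sigma$,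
\begin{equation}\label{eq:qpower}
y^q=\sum_{0\le m<q}y_m^q\,\sigma^m ,\qquad y_m^q\in B .
\end{equation}
The $\sigma^m$ are linearly independent over $K$. So two points $y,y'$ of $T$ differ by a point of $Z$ if and only if $y_m^q=y_m'^q$ for all $m$. Modulo $Z$ only the $q$-th powers of the coordinates remain, and they lie in $B$ whether the coordinates lie in $E\otimes_KB$ or only in $k\otimes_KB$. On the other hand, over the field $k\otimes_KK_s$ the equations of $C$ can still be tested on $q$-th powers. So the largest smooth subgroup of $ZC'$ should be given by the equations of $C$ with coordinates in $k$, and that is $S$.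

\subsection{$G$ is perfect and its radical is central}
$\widetilde G$ is smooth and connected by Lemma~\ref{lem:weil}; hence so is $G$. Since $K'/K$ is purely inseparable, $K'\otimes_KK_s$ is a field, and $\widetilde G(K_s)=\mathrm{SL}_q(K'\otimes_KK_s)$ is generated by elementary matrices $x_{ij}(v)$. As $q\ge4$, for distinct $i,l,j$ we have $x_{ij}(v)=[x_{il}(v),x_{lj}(1)]$, so $\widetilde G(K_s)$ is a perfect abstract group. Therefore $\mathcal D(\widetilde G)$ contains the dense set $\widetilde G(K_s)$, so $\widetilde G$ is perfect, and so is its quotient $G$.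

Next let $H_0=G/(Z/Z')=\widetilde G/Z$, and let $\overline R\subset H_0$ be the image of $\mathrm R_{u,K}(G)$, a smooth connected unipotent normal subgroup. The kernel of $\widetilde G\to\mathrm R_{K'/K}(\mathrm{PGL}_q)$ is $\mathrm R_{K'/K}(\mu_q)=Z$, so $H_0\hookrightarrow\mathrm R_{K'/K}(\mathrm{PGL}_q)$. The adjunction map $\mathrm R_{K'/K}(\mathrm{PGL}_q)_{K'}\to\mathrm{PGL}_q$ sends $(H_0)_{K'}$ onto $\mathrm{PGL}_q$, because $\widetilde G_{K'}\to\mathrm{SL}_q\to\mathrm{PGL}_q$ is surjective by Lemma~\ref{lem:weil}. So it sends $\overline R_{K'}$ onto a smooth connected unipotent normal subgroup of the reductive group $\mathrm{PGL}_q$, which is trivial. By adjunction the inclusion $\overline R\hookrightarrow\mathrm R_{K'/K}(\mathrm{PGL}_q)$ is then trivial. Thus $\mathrm R_{u,K}(G)\subset Z/Z'$.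

\subsection{The radical}
We have $y^{p^4}\in\mathbb G_m\subset C'$ for every point $y$ of $T$, since $K'^{p^4}\subset K$. So $T/C'$ is a smooth connected commutative affine group killed by $p^4$, hence unipotent. Every smooth connected subgroup of $Z/Z'\cong ZC'/C'$ is therefore unipotent, and it is normal in $G$ because $Z/Z'$ is central. Hence $\mathrm R_{u,K}(G)$ corresponds to the largest smooth connected subgroup of $ZC'/C'$. Since $S/C'$ is smooth and connected, it suffices to prove
\[
\text{(i) } (ZC')(K_s)\subset S(K_s);\qquad\qquad \text{(ii) } S\subset ZC'.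
\]
Indeed, (ii) gives $S/C'\subset ZC'/C'$. Conversely, if $U\subset ZC'/C'$ is a smooth subgroup, then its preimage in $T$ is smooth, as an extension of $U$ by the smooth group $C'$, and lies in $ZC'$; by (i) its dense set of $K_s$-points lies in $S$, so $U\subset S/C'$.

\emph{Equations of $C$.} For an $E$-algebra $B$, an element $y=\sum Y_m\theta^m$ of $L\otimes_EB$ is a unit if and only if $y^q=\sum Y_m^q\sigma^m\in B$ is. So $\mathrm R_{L/E}(\mathbb G_m)$ is a principal open subscheme of $\mathbb A^q_E$, and $C$ is cut out in it by polynomials $P_\nu\in E[Y_0,\dots,Y_{q-1}]$. Write $P_\nu(y)$ for $P_\nu((Y_m)_m)$. Let $P_\nu^{(q)}$ arise from $P_\nu$ by raising the coefficients to the $q$-th power; its coefficients lie in $E^q\subset K$. Then $P_\nu(y)^q=P_\nu^{(q)}\bigl((Y_m^q)_m\bigr)$. Also note $(ZC')(\overline K)=Z(\overline K)\,C'(\overline K)$, as $ZC'$ is the image of $Z\times C'$.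

\emph{Proof of (i).} Let $y\in(ZC')(K_s)$ and write $y=zc$ with $z\in Z(\overline K)$ and $c\in C'(\overline K)=C(E\otimes_K\overline K)$. The coordinates $y_m$ lie in $k_s:=k\otimes_KK_s$, a field, and the coordinates $c_m$ in $E\otimes_K\overline K$. Since $y^q=c^q$, \eqref{eq:qpower} gives $y_m^q=c_m^q$ in $\overline K$ for all $m$. Since $P_\nu(c)=0$ and $P_\nu^{(q)}$ has coefficients in $K$, we find in $\overline K$
\[
P_\nu(y)^q=P_\nu^{(q)}\bigl((y_m^q)_m\bigr)=P_\nu^{(q)}\bigl((c_m^q)_m\bigr)=P_\nu(c)^q=0 .
\]
As $P_\nu(y)$ lies in the field $k_s$, it is $0$. So $y\in C(k_s)=S(K_s)$.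

\emph{Proof of (ii).} $S$ is smooth and $ZC'$ is closed, so it suffices to show $S(\overline K)\subset (ZC')(\overline K)$. Let $y\in S(\overline K)=C(k\otimes_K\overline K)$ and let $\rho:k\otimes_K\overline K\to\overline K$ be multiplication, a map of $E$-algebras that is the identity on $\overline K$. Then $\sum\rho(y_m)\theta^m$ is a point of $C(\overline K)$. The restriction $\rho:E\otimes_K\overline K\to\overline K$ is a surjection of $E$-algebras with nilpotent kernel. As $C$ is smooth, there is $c\in C(E\otimes_K\overline K)=C'(\overline K)$ with $\rho(c_m)=\rho(y_m)$ for all $m$. The powers $c_m^q,y_m^q$ lie in $\overline K$, where $\rho$ is the identity, so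
\[
c_m^q=\rho(c_m)^q=\rho(y_m)^q=y_m^q .
\]
By \eqref{eq:qpower}, $y/c\in Z(\overline K)$, and $y\in(ZC')(\overline K)$. This proves Proposition~\ref{prop:radical}. \qed

\section{The group $C$}\label{sec:C}

If $C$ is $\mathbb G_m$ or all of $\mathrm R_{L/E}(\mathbb G_m)$, then $S$ is open in an affine space and $S/C'$ is unirational. We need a less obvious group between them, and we impose a linear condition on the logarithmic derivative. Let
\[
M=E(\eta)\oplus E\theta\subset L,
\]
the $E$-span of the $\theta^m$ with $p\mid m$ or $m=1$, and for $E$-algebras $B$ put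
\[
C(B)=\{y\in(L\otimes_EB)^\times:\ D(y)/y\in M\otimes_EB\}.
\]
Since $y\mapsto D(y)/y$ is a homomorphism that kills $B^\times$, this is a subgroup functor containing $\mathbb G_m$. It is closed: as $y^{q}$ is a unit of $B$, the condition amounts to $D(y)\,y^{q-1}\in M\otimes_EB$, that is, to the vanishing of the coefficients of $D(y)\,y^{q-1}$ at the $\theta^\nu$ with $p\nmid\nu$, $\nu\ne1$. These are polynomials in the coordinates of $y$.

The choice of $M$ is explained by \eqref{eq:log}. With $E(\eta)$ in place of $M$, the computation below with $J_1=0$ leaves only $J=a$ with $a=a^p$, so that $C$ would be the disconnected group $\bigsqcup_{a\in\mathbb F_p}\theta^a\,\mathrm R_{E(\eta)/E}(\mathbb G_m)$. Adding the line $E\theta$ replaces the equation $a=a^p$ by that of a connected curve. We take $[L:E]=p^2$ because with $[L:E]=p$ and $p=2$ the analogous space $E\oplus E\theta$ would be all of $L$, with $C=\mathrm R_{L/E}(\mathbb G_m)$.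

\begin{lemma}\label{lem:C}
$C$ is smooth and connected. The map $y\mapsto D(y)/y$ is a smooth surjection from $C$ onto
\[
V=\{(a,x)\in\mathbb G_a^2:\ a=a^p+\sigma x^{p^2}\},
\]
where $(a,x)$ corresponds to $J=a+x^p\eta+x\theta$.
\end{lemma}

\begin{proof}
Consider the homomorphism $\lambda:\mathrm R_{L/E}(\mathbb G_m)\to\mathrm R_{L/E}(\mathbb G_a)$, $\lambda(y)=D(y)/y$. We determine its image up to components, intersect with $M$, and check that the intersection $V$ is connected, so that it lies in the image.

\emph{The image of $\lambda$.} On $L\otimes_EB$ the kernel of $D$ is $E(\eta)\otimes_EB$. So $\ker\lambda=\mathrm R_{E(\eta)/E}(\mathbb G_m)$, which is smooth and connected of dimension $p$. Hence $\operatorname{im}\lambda$ is a closed smooth connected subgroup of dimension $p^2-p$, and $\lambda$ is smooth onto it. By \eqref{eq:log}, the image lies in the group $\Gamma$ of those $J=\sum J_m\theta^m$ whose part with $p\mid m$ equals $J^p=\sum J_m^p\eta^m$. If $m=pl+i$ with $0\le i<p$, then $\eta^m=\sigma^l\theta^{pi}$, so $\Gamma$ is given by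
\[
J_{pi}=\sum_{m\equiv i\,(p)}\sigma^{\lfloor m/p\rfloor}J_m^p\qquad(0\le i<p).
\]
The differentials of these $p$ equations are the linearly independent forms $dJ_{pi}$. By the Jacobian criterion $\Gamma$ is smooth of dimension $p^2-p$, and therefore $\operatorname{im}\lambda=\Gamma^\circ$, the identity component.

\emph{Intersection with $M$.} In $\Gamma\cap M$ we have $J_m=0$ unless $p\mid m$ or $m=1$. For $i\ge2$ the equation becomes $J_{pi}=0$. For $i=1$ only $m=1$ contributes: $J_p=J_1^p$. For $i=0$ only $m=0$ and $m=p$ remain: $J_0=J_0^p+\sigma J_p^p$. So $\Gamma\cap M=V$ with $a=J_0$ and $x=J_1$.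

\emph{$V$ is smooth and connected.} Smoothness is the Jacobian criterion. Over $\overline E$ choose $\varsigma$ with $\varsigma^{p^2}=\sigma$. Then
\[
v\mapsto\bigl(v^{p^2},\,(v-v^p)/\varsigma\bigr),\qquad (a,x)\mapsto a+\varsigma^px^p+\varsigma x
\]
are mutually inverse isomorphisms between $\mathbb G_a$ and $V$. Indeed, for $(a,x)\in V$ put $u=a+\varsigma^px^p$ and $v=u+\varsigma x$. Then $u^p=a^p+\sigma x^{p^2}=a$ and $v^p=a+\varsigma^px^p=u$, so $v^{p^2}=a$ and $v-v^p=\varsigma x$. Conversely, for $a=v^{p^2}$ and $x=(v-v^p)/\varsigma$ we have $a^p+\sigma x^{p^2}=v^{p^3}+(v-v^p)^{p^2}=v^{p^2}=a$ and $a+\varsigma^px^p+\varsigma x=v^{p^2}+(v-v^p)^p+(v-v^p)=v$.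

\emph{Conclusion.} As $V$ is connected and contains $0$, it lies in $\Gamma^\circ=\operatorname{im}\lambda$. So $C=\lambda^{-1}(\Gamma\cap M)=\lambda^{-1}(V)\to V$ is a base change of the smooth surjection $\lambda:\mathrm R_{L/E}(\mathbb G_m)\to\Gamma^\circ$, with smooth connected kernel $\mathrm R_{E(\eta)/E}(\mathbb G_m)$. Hence $C$ is smooth and connected.
\end{proof}

\section{Functions on a quotient of the radical}\label{sec:functions}

From now on $G$ is the group \eqref{eq:G} for the $C$ of Section~\ref{sec:C}. Put
\[
Q=S/C'=\mathrm R_{u,K}(G),\qquad Q_2=\mathrm R_{k/E}(C_k)/C\quad(\text{an }E\text{-group}).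
\]
By transitivity $S=\mathrm R_{E/K}(\mathrm R_{k/E}(C_k))$. The adjunction map $S_E\to\mathrm R_{k/E}(C_k)$, given by $C(k\otimes_KB)\to C(k\otimes_EB)$ for $E$-algebras $B$, is surjective by Lemma~\ref{lem:weil}, applied to $E/K$ and the $E$-group $\mathrm R_{k/E}(C_k)$, which is smooth and connected by the same lemma. It maps $C'_E$ into $C$. So it induces a surjection
\begin{equation}\label{eq:QQ2}
Q_E\twoheadrightarrow Q_2 .
\end{equation}

The logarithmic derivative $D(y)/y$ alone gives no obstruction to the unirationality of $Q_2$: it induces a map from $Q_2$ to $\mathrm R_{k/E}(V_k)/V$, and this is a vector group. Indeed, if $a,x\in k\otimes_EB$ satisfy $a=a^p+\sigma x^{p^2}$, then the right side lies in $B$, hence so does $a$. Writing $x=\sum x_{(j)}\tau^j$ we are left with $a=a^p+\sigma\sum_jx_{(j)}^{p^2}t^{pj}$, and $(a,x)\mapsto(x_{(j)})_{j\ge1}$ is surjective onto $\mathbb G_a^{p-1}$ with kernel $V$. The obstruction comes from the way in which $C$ is an extension of $V$ by $\ker\lambda$, and we extract it with the second derivation $\delta$.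

For $y\in\mathrm R_{k/E}(C_k)(B)=C(k\otimes_EB)\subset(K'\otimes_EB)^\times$ let
\[
H=\delta(y)/y=\sum h_{mj}\,\theta^m\tau^j,\qquad J=D(y)/y=\sum J_{mj}\,\theta^m\tau^j\qquad(h_{mj},J_{mj}\in B).
\]
The map $y\mapsto H$ is a homomorphism to a vector group. It kills $C$, because $\delta$ vanishes on $L\otimes_EB$. So the $h_{mj}$ are homomorphisms $Q_2\to\mathbb G_a$. Polynomial identities among them may be checked on $\mathrm R_{k/E}(C_k)$, since $\mathcal O(Q_2)\to\mathcal O(\mathrm R_{k/E}(C_k))$ is injective.

\begin{proposition}\label{prop:functions}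
Let $g=h_{00}$, $b=h_{p,0}$, $x_j=h_{1j}$ $(1\le j<p)$ and $f_{ij}=h_{pi,j}$ $(0\le i<p,\ 1\le j<p)$. These functions on $Q_2$ satisfy the system \eqref{eq:system}, and $x_1:Q_2\to\mathbb G_a$ is surjective.
\end{proposition}

\begin{proof}
\emph{Linear relations.} Since $D$ and $\delta$ commute, $DH=\delta J$, that is, $m\,h_{mj}=j\,J_{mj}$. As $D$ is $k$-linear, the definition of $C$ gives $J_{mj}=0$ if $p\nmid m$ and $m\ne1$. Hence
\begin{equation}\label{eq:linear}
h_{mj}=0\ \text{ if } p\nmid m,\ m\ne1;\qquad h_{1j}=j\,J_{1j},\ \text{ in particular } h_{10}=0.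
\end{equation}

\emph{The $p$-th power relation.} By \eqref{eq:log},
\[
\sum_mh_{m0}\,\theta^m=H^p=\sum_{m,j}h_{mj}^p\,\eta^m t^j .
\]
By \eqref{eq:linear} only the indices $m=pi$, with $\eta^{pi}=\sigma^i$, and $m=1$, with $\eta=\theta^p$, contribute on the right:
\[
\sum_mh_{m0}\,\theta^m=\sum_{0\le i,j<p}h_{pi,j}^p\,\sigma^it^j+\theta^p\sum_{j=1}^{p-1}h_{1j}^p\,t^j .
\]
Compare coefficients. At $\theta^p$ this is $b=\sum_jx_j^pt^j$; the term $t^0$ is missing because $h_{10}=0$. At $\theta^{pi}$ with $2\le i<p$ we get $h_{pi,0}=0$. At $\theta^0$ the terms with $j=0$ on the right are therefore $h_{00}^p+\sigma h_{p,0}^p=g^p+\sigma b^p$, and the others are $f_{ij}^p\sigma^it^j$ with $j\ge1$. This is \eqref{eq:system}.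

\emph{Surjectivity of $x_1$.} Let $X\in\overline E$ and choose $a\in\overline E$ with $a=a^p+\sigma X^{p^2}t^p$. Since $\tau^{p^2}=t^p$, the pair $(a,X\tau)$ is a point of $V(k\otimes_E\overline E)$. By Lemma~\ref{lem:C}, $C\to V$ is smooth and surjective, and $k\otimes_E\overline E$ is local Artinian with algebraically closed residue field. So the point lifts to some $y\in C(k\otimes_E\overline E)$: first lift over the residue field, then infinitesimally. For this $y$ we have $J=a+(X\tau)^p\eta+X\tau\theta$, so $x_1=h_{11}=J_{11}=X$ by \eqref{eq:linear}.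
\end{proof}

\section{Proof of the theorems}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:complement}(b)]
By Lemma~\ref{lem:C}, the group $C$ of Section~\ref{sec:C} satisfies the hypotheses of Proposition~\ref{prop:radical}. So $G$ is perfect, smooth, connected and affine, and $Q=\mathrm R_{u,K}(G)$ is central. It remains to show that $Q_{K_1}$ is not unirational over $K_1$ when $K_1/K$ is an extension in which $s,t$ are $p$-independent; the case $K_1=K$ then completes the proof of Theorem~\ref{thm:main}.

Let $E_1=K_1(\sigma)\supset E$. By Lemma~\ref{lem:fields}, $\sigma,t$ are $p$-independent in $E_1$; in particular $E_1$ is imperfect, hence infinite. Suppose $Q_{K_1}$ is unirational over $K_1$. Base change to $E_1$ and composition with the surjection $Q_{E_1}\twoheadrightarrow(Q_2)_{E_1}$ from \eqref{eq:QQ2} give a dominant rational map $\varphi:\mathbb A^n_{E_1}\dashrightarrow(Q_2)_{E_1}$, defined on a nonempty open $\Omega$. The statements of Proposition~\ref{prop:functions} persist over $E_1$. So $x_1\circ\varphi$ is dominant, hence nonconstant on $\Omega$. As $E_1$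 is infinite, $\Omega(E_1)$ is dense in $\Omega$, and there are $P,P'\in\Omega(E_1)$ with $x_1(\varphi(P))\ne x_1(\varphi(P'))$. Restrict $\varphi$ to the line through $P$ and $P'$, with parameter $z$. The functions $g,b,x_j,f_{ij}$ pull back to elements of $E_1(z)$ satisfying \eqref{eq:system}, and the pullback of $x_1$ takes different values at $P$ and $P'$, so it is not in $E_1$. This contradicts Proposition~\ref{prop:curves}, applied to the field $E_1$.

If $K_1/K$ is separable, then $K_1$ is linearly disjoint from $K^{1/p}$ over $K$. So the monomials $s^{i/p}t^{j/p}$ with $0\le i,j<p$ remain linearly independent over $K_1$, and taking $p$-th powers shows that $s,t$ are $p$-independent in $K_1$.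
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complement}(a)]
If $[K:K^p]>p$, choose $s\in K\setminus K^p$. Then $[K^p(s):K^p]=p$, so there is $t\in K\setminus K^p(s)$, and $s,t$ are $p$-independent. In particular $[K:K^p]\ge p^2$, and Theorem~\ref{thm:main} provides a perfect group whose radical is not unirational. If $[K:K^p]\le p$, unirationality is the known result recalled in the introduction.
\end{proof}

\begin{thebibliography}{9}
\bibitem{LZ} Alexandre Lourdeaux, Anis Zidani, \emph{Conjecture I for unirational algebraic groups over imperfect fields}, arXiv:2604.05148 (2026).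
\end{thebibliography}

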